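\title{The order condition and finite codings of affine interval exchanges}

\begin{abstract}
The words that code the orbits of an affine interval exchange transformation satisfy a combinatorial order condition, which records that each branch of the map is increasing. We prove the converse for finite sets, a conjecture posed by Ferenczi and Zamboni: if the factors of a finite set $W$ of words satisfy the order condition for two orders on the alphabet, then $W$ is produced by an affine interval exchange with these orders, and its slopes can be taken arbitrarily close to $1$. We also describe the sets of words of a given length $n$ that are exactly the $n$-letter codes of an affine, or of a standard, interval exchange, determine the alphabets and orders for which standard exchanges suffice, and show that finiteness of $W$ is needed. The proof reduces the construction of the map to finding a positive flow with gains on a finite graph, and chooses the gains by means of an injectivity property of letter counts.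
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $A$ is a nonempty finite alphabet with two total orders $<_A$ and $<_D$. All intervals are half-open, of the form $[c,d)$, and $\lambda(I)$ is the length of the interval $I$.

\begin{definition}\label{def:aiet}
An \emph{affine interval exchange transformation} (AIET) with orders $(<_A,<_D)$ is a bijection $T$ of $[0,1)$ of the following form. The interval $[0,1)$ is partitioned into nonempty intervals $I_a$, $a\in A$, placed from left to right in the order $<_D$. On each $I_a$ the map $T$ is affine and increasing, with slope $\rho_a>0$. The images $J_a=TI_a$ are placed from left to right in the order $<_A$. If all slopes equal $1$, then $T$ is a \emph{standard} interval exchange.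
\end{definition}

One could ask only that $T$ be a bijection up to finitely many points. This gives the same maps: two half-open intervals that meet share infinitely many points, and a gap between two of them is infinite, so the $J_a$ tile $[0,1)$. We freely replace $[0,1)$ by $[0,M)$; rescaling changes neither the slopes nor the coding defined next.

We write $|w|$ for the length of a word $w=w_0\cdots w_{|w|-1}$ and $\varepsilon$ for the empty word. The \emph{cylinder} of $w$ is
\[
[w]=\{x:\ T^kx\in I_{w_k}\text{ for }0\le k<|w|\},
\]
so that $[\varepsilon]$ is the whole interval and $[a]=I_a$. The \emph{natural coding} of $T$ is the language $L(T)=\{w:[w]\ne\emptyset\}$, and a set $W$ of words is \emph{produced} by $T$ if $W\subseteq L(T)$. A \emph{factor} of a word is a block of consecutive letters, possibly empty; $F(W)$ is the set of all factors of words of $W$; a set of words is \emph{factorial} if it contains all factors of its elements.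

Which words can occur together in $L(T)$? A two-letter word $ab$ occurs when $J_a$ meets $I_b$. If $ab$ and $a'b'$ both occur and $a<_Aa'$, then $J_a$ lies to the left of $J_{a'}$, so $I_b$ cannot lie to the right of $I_{b'}$; that is, $b\le_Db'$. The same comparison can be made across any word $w$, because the points that follow the itinerary $w$ keep their order. This leads to the following definition.

\begin{definition}\label{def:oc}
A set $L$ of words satisfies the \emph{order condition} (OC) for $(<_A,<_D)$ if for every word $w$, possibly empty, and all letters $a,a',b,b'$:
\[
awb\in L,\quad a'wb'\in L,\quad a<_Aa'\quad\Longrightarrow\quad b\le_Db'.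
\]
\end{definition}

The order condition says nothing about lengths, and the question is whether lengths can always be found that realize a given finite set of words. For standard exchanges they cannot.

\begin{example}\label{ex:12}
Let $A=\{1,2\}$ with $1<_A2$ and $1<_D2$, and let $W=\{12\}$. The set $F(W)$ has only one word of length at least $2$, so it satisfies OC. A standard exchange with equal orders has $J_a=I_a$ for all $a$ and is the identity, which does not produce $12$. An AIET with $J_1$ longer than $I_1$ does, since then $J_1$ meets $I_2$.
\end{example}

Here length must pass from $I_1$ to $I_2$ and never return, which a length-preserving map cannot do. Slopes remove this obstruction, but an AIET has only $|A|$ slopes, while $W$ may contain arbitrarily many long words, and might seem to require expansion along one periodic pattern and contraction along another pattern made of the same letters. It is conjectured in \cite{FZ} that, for finite $W$, the set $F(W)$ satisfies OC if and only if $W$ is produced by an AIET with the same orders. We prove this.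

\begin{theorem}\label{thm:main}
Let $W$ be a finite set of words over $A$. Then $F(W)$ satisfies the order condition for $(<_A,<_D)$ if and only if $W\subseteq L(T)$ for some AIET $T$ with orders $(<_A,<_D)$. In that case, for every $\eta>0$, the map $T$ can be chosen with all slopes in $(1-\eta,1+\eta)$.
\end{theorem}

The proof gives more precise information, expressed by a graph. Let $n\ge2$ and $V\subseteq A^n$. The directed graph $G_V$ has as vertices the words of length $n-1$ that are prefixes or suffixes of elements of $V$, and as edges the elements of $V$; the edge $e=e_0\cdots e_{n-1}$ goes from $s(e)=e_0\cdots e_{n-2}$ to $t(e)=e_1\cdots e_{n-1}$. A \emph{path} is a sequence of edges $e^1,\dots,e^k$ with $t(e^i)=s(e^{i+1})$; it is a \emph{cycle} if $k\ge1$ and $t(e^k)=s(e^1)$, and the cycle is \emph{simple} if the vertices $s(e^i)$ are distinct. The graph has \emph{no dead ends} if every vertex has an incoming and an outgoing edge.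

\begin{theorem}\label{thm:strong}
Let $n\ge2$ and $V\subseteq A^n$.
\begin{enumerate}
\item[(1)] $V=L(T)\cap A^n$ for some AIET $T$ with orders $(<_A,<_D)$ if and only if every letter occurs in $V$, the graph $G_V$ has no dead ends, and $F(V)$ satisfies OC. The slopes can then be taken arbitrarily close to $1$.
\item[(2)] $V=L(T)\cap A^n$ for some standard interval exchange $T$ with these orders if and only if every letter occurs in $V$, every edge of $G_V$ lies on a cycle, and $F(V)$ satisfies OC.
\item[(3)] In Theorem~\ref{thm:main}, ``affine'' can be replaced by ``standard'' for all finite $W$ if and only if $|A|=1$, or $|A|=2$ and the orders $<_A$ and $<_D$ differ.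
\item[(4)] Finiteness of $W$ cannot be dropped: for $A=\{1,2\}$ with $1<_D2$ and $2<_A1$ there is an infinite $W$ such that $F(W)$ satisfies OC and $W$ is contained in no $L(T)$ with $T$ an AIET with these orders.
\end{enumerate}
\end{theorem}

The lengths of the cylinders of an AIET satisfy a conservation law on the graph of its $n$-letter words, in which the slopes act as gains (Sections~\ref{sec:cyl} and~\ref{sec:flows}). Under OC this can be reversed: a positive solution of the conservation law is the family of cylinder lengths of an AIET (Section~\ref{sec:real}). The main difficulty is to choose $|A|$ gains for which a positive solution exists; this rests on the fact that a circulation is determined by its letter counts (Sections~\ref{sec:counts} and~\ref{sec:gains}). A combinatorial extension lemma then embeds any finite $W$ in a graph without dead ends (Section~\ref{sec:ext}). Parts (3) and (4) of Theorem~\ref{thm:strong} are proved in Section~\ref{sec:std}.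

\section{Cylinders and the necessity of the order condition}\label{sec:cyl}

A cylinder $[w]$ is cut into pieces in two ways, by the letter that precedes $w$ and by the letter that follows it. Everything below comes from comparing these two tilings.

\begin{lemma}\label{lem:cyl}
Let $T$ be an AIET with orders $(<_A,<_D)$ and slopes $\rho_a$, and let $w$ be a word.
\begin{enumerate}
\item[(a)] $T[aw]=J_a\cap[w]$ for every letter $a$. The cylinder $[w]$ is empty or a half-open interval, and $T^{|w|}$ is strictly increasing on it.
\item[(b)] The sets $T[aw]$, $a\in A$, partition $[w]$ and are placed from left to right in the order $<_A$. The sets $[wb]$, $b\in A$, partition $[w]$ and are placed from left to right in the order $<_D$.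
\item[(c)] $\sum_b\lambda([wb])=\lambda([w])=\sum_a\rho_a\lambda([aw])$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A point $x$ lies in $[aw]$ if and only if $x\in I_a$ and $Tx\in[w]$, and $T$ maps $I_a$ bijectively onto $J_a$; this gives the formula. The other two claims hold for $w=\varepsilon$, and they pass from $w$ to $aw$: the set $[aw]$ is the preimage of the intersection $J_a\cap[w]$ of two half-open intervals under an increasing affine bijection $I_a\to J_a$, and $T^{|aw|}=T^{|w|}\circ T$ is a composition of strictly increasing maps on $[aw]$.

(b) The first claim follows by intersecting the tiling $(J_a)$ with $[w]$. For the second, $[wb]=\{x\in[w]:T^{|w|}x\in I_b\}$, so these sets partition $[w]$. If $x\in[wb]$, $x'\in[wb']$ and $b<_Db'$, then $T^{|w|}x<T^{|w|}x'$, hence $x<x'$ by (a).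

(c) Take lengths in (b) and use $\lambda(T[aw])=\rho_a\lambda([aw])$.
\end{proof}

\begin{proposition}\label{prop:nec}
For every AIET $T$ with orders $(<_A,<_D)$, the language $L(T)$ is factorial, satisfies OC, and each of its words extends inside $L(T)$ by a letter on the right and by a letter on the left.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:cyl}(b), $[w]$ is nonempty if and only if some $[wb]$ is nonempty, and if and only if some $[aw]$ is nonempty. This gives factoriality and the extensions. Let $awb,a'wb'\in L(T)$ with $a<_Aa'$, and pick $y\in T[awb]=J_a\cap[wb]$ and $y'\in T[a'wb']=J_{a'}\cap[wb']$. Then $y<y'$ because $J_a$ lies to the left of $J_{a'}$. If we had $b'<_Db$, Lemma~\ref{lem:cyl}(b) would give $y'<y$. Hence $b\le_Db'$.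
\end{proof}

\section{Flows with gains: two examples}\label{sec:flows}

Part (c) of Lemma~\ref{lem:cyl}, applied to words of length $n-1$, is a conservation law at the vertices of a graph. We isolate it.

\begin{definition}\label{def:flow}
Let $K\subseteq A^n$ be nonempty and $\rho\in(0,\infty)^A$. The \emph{gain} of an edge $e$ is $\rho(e)=\rho_{e_0}$, where $e_0$ is the first letter of $e$, and the gain $\rho(\gamma)$ of a cycle $\gamma$ is the product of the gains of its edges. A \emph{$\rho$-flow} on $K$ is a function $\mu:K\to[0,\infty)$ such that for every vertex $v$ of $G_K$
\begin{equation}\label{eq:flow}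
\sum_{e\in K,\ s(e)=v}\mu(e)=\sum_{e\in K,\ t(e)=v}\rho(e)\,\mu(e).
\end{equation}
It is \emph{positive} if $\mu(e)>0$ for all $e\in K$. A real-valued function on $K$ that satisfies \eqref{eq:flow} with all gains equal to $1$ is a \emph{circulation}.
\end{definition}

\begin{lemma}\label{lem:lengths}
If $T$ is an AIET with slopes $\rho_a$ and $V=L(T)\cap A^n$, then $\mu(e)=\lambda([e])$ is a positive $\rho$-flow on $V$.
\end{lemma}

\begin{proof}
A nonempty cylinder is a half-open interval, so $\mu>0$ on $V$. The two sides of \eqref{eq:flow} are $\sum_b\lambda([vb])$ and $\sum_a\rho_a\lambda([av])$, which agree by Lemma~\ref{lem:cyl}(c).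
\end{proof}

The plan is to go backward: given $V$, find $\rho$ and a positive $\rho$-flow, and read off $T$. A dead end is fatal for this plan, since at such a vertex one side of \eqref{eq:flow} is an empty sum and the other is positive.

\begin{example}\label{ex:two}
Keep the orders of Example~\ref{ex:12} and complete $W=\{12\}$ to $V=\{11,12,22\}$. The graph $G_V$ has vertices $1$ and $2$, a loop at each, and the edge $12$. The equations \eqref{eq:flow} are
\[
\mu(11)+\mu(12)=\rho_1\mu(11),\qquad \mu(22)=\rho_1\mu(12)+\rho_2\mu(22).
\]
A positive solution exists if and only if $\rho_1>1$ and $\rho_2<1$, and then, with $\mu(12)=1$,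
\[
\mu(11)=\frac1{\rho_1-1}=\rho_1^{-1}+\rho_1^{-2}+\cdots,\qquad
\mu(22)=\frac{\rho_1}{1-\rho_2}=\rho_1+\rho_1\rho_2+\rho_1\rho_2^2+\cdots.
\]
The two series have a meaning. Follow the bi-infinite path $\dots,11,11,12,22,22,\dots$, put mass $1$ on the step $12$, and multiply the mass by the gain at each step. The masses of the earlier steps are $\rho_1^{-1},\rho_1^{-2},\dots$, those of the later steps are $\rho_1,\rho_1\rho_2,\dots$, and $\mu(e)$ is the total mass that passes through $e$. For $\rho_1=2$ and $\rho_2=\frac12$ we get $\mu(11)=\mu(12)=1$ and $\mu(22)=4$. Adding over first letters gives $\lambda(I_1)=2$ and $\lambda(I_2)=4$, so $I_1=[0,2)$, $I_2=[2,6)$, $J_1=[0,4)$, $J_2=[4,6)$, and indeed $[11]=[0,1)$, $[12]=[1,2)$, $[22]=[2,6)$. Any $\rho_1>1>\rho_2$ would do, however close to $1$.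
\end{example}

So length is created on a cycle of gain greater than $1$, carried along a path, and absorbed on a cycle of gain less than $1$. In the next example the two cycles share a letter, so that the two requirements interact.

\begin{example}\label{ex:three}
Let $A=\{1,2,3\}$ with $1<_D2<_D3$ and $3<_A2<_A1$, and let
\[
V=\{133,\,331,\,313,\,332,\,323,\,232\};
\]
see Figure~\ref{fig:graph}. To check OC, list the words $awb\in F(V)$ with a given $w$ by first letter in the order $<_A$; the last letters must not decrease in $<_D$. For $w=\varepsilon$ the list is $31,32,33;\ 23;\ 13$, and for $w=3$ it is $331,332;\ 232;\ 133$. For $w=1$ and $w=2$ there is only one word. So OC holds. Put $x=\mu(331)$ and $y=\mu(323)$. The equations \eqref{eq:flow} at $31$, $13$, $33$, $23$, $32$ give in turn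
\begin{gather*}
\mu(313)=\rho_3x,\qquad \mu(133)=\rho_3^2x,\qquad \mu(332)=(\rho_1\rho_3^2-1)\,x,\\
\mu(232)=\rho_3y,\qquad (1-\rho_2\rho_3)\,y=\rho_3\,\mu(332).
\end{gather*}
A positive flow exists if and only if $\rho_1\rho_3^2>1$ and $\rho_2\rho_3<1$, the two products being the gains of the two simple cycles. With $\ell_a=\log\rho_a$ the conditions read $\ell_1+2\ell_3>0$ and $\ell_2+\ell_3<0$. They are compatible because the letter counts $(1,0,2)$ and $(0,1,1)$ of the two cycles are linearly independent.

Take $\rho=(2,\frac12,1)$ and $x=1$. Then $\mu(133)=\mu(331)=\mu(313)=\mu(332)=1$ and $\mu(323)=\mu(232)=2$. Adding over first letters gives lengths $1,2,5$, so $I_1=[0,1)$, $I_2=[1,3)$, $I_3=[3,8)$ and $J_3=[0,5)$, $J_2=[5,6)$, $J_1=[6,8)$. On $I_3$ the map is $z\mapsto z-3$, so $[31]=[3,4)$, $[32]=[4,6)$, $[33]=[6,8)$, while $I_1=[13]$ and $I_2=[23]$. The other tiling of $[3]=[3,8)$ is $T[33]=[3,5)$, $T[23]=[5,6)$, $T[13]=[6,8)$. The lengths of the intersections $T[a3]\cap[3b]=T[a3b]$ are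
\[
\begin{array}{c|ccc}
 & b=1 & b=2 & b=3\\ \hline
a=3 & 1 & 1 & 0\\
a=2 & 0 & 1 & 0\\
a=1 & 0 & 0 & 2
\end{array}
\]
and these are the numbers $\rho_a\mu(a3b)$. The nonzero entries form a staircase; this is what OC says for $w=3$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node[draw,circle] (a) at (0,1.1) {$13$};
\node[draw,circle] (b) at (2.4,0) {$33$};
\node[draw,circle] (c) at (0,-1.1) {$31$};
\node[draw,circle] (d) at (5,0) {$32$};
\node[draw,circle] (e) at (7.4,0) {$23$};
\draw[->] (a) -- node[above right] {$133\,(1)$} (b);
\draw[->] (b) -- node[below right] {$331\,(1)$} (c);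
\draw[->] (c) -- node[left] {$313\,(1)$} (a);
\draw[->,dashed] (b) -- node[above] {$332\,(1)$} (d);
\draw[->] (d) to[bend left] node[above] {$323\,(2)$} (e);
\draw[->] (e) to[bend left] node[below] {$232\,(2)$} (d);
\end{tikzpicture}
\caption{The graph $G_V$ of $V=\{133,331,313,332,323,232\}$. The numbers in parentheses form a positive flow for the gains $\rho_1=2$, $\rho_2=\frac12$, $\rho_3=1$: at each vertex the outgoing values add up to the incoming values, each multiplied by the gain of the first letter of its edge. The left cycle has gain $2$, the right cycle has gain $\frac12$, and the dashed edge lies on no cycle.}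
\label{fig:graph}
\end{figure}

\section{From a positive flow to an interval exchange}\label{sec:real}

A flow $\mu$ prescribes the lengths of the intervals $I_a$, and with the gains this determines a map $T$. It is not automatic that the cylinders of $T$ then have the lengths $\mu(e)$: the conservation law controls only the row and column sums of tables like the one in Example~\ref{ex:three}. The order condition forces the staircase shape, and a staircase table is recovered from its row and column sums by intersecting two tilings of an interval.

\begin{proposition}\label{prop:real}
Let $K\subseteq A^n$ be nonempty with $F(K)$ satisfying OC, and let $\mu$ be a positive $\rho$-flow on $K$. For $|w|\le n$ put $\mu(w)=\sum\{\mu(e):e\in K\text{ has prefix }w\}$. Let $B$ be the set of letters that occur in $K$ and $M=\mu(\varepsilon)$. There is an AIET $T$ of $[0,M)$ on the alphabet $B$, with the restricted orders, such that $\lambda(I_a)=\mu(a)$ and the slope on $I_a$ is $\rho_a$ for $a\in B$; these data determine $T$. Moreover $\lambda([w])=\mu(w)$ for every word $w$ over $B$ with $|w|\le n$, and $L(T)\cap A^n=K$.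
\end{proposition}

\begin{proof}
\emph{Additivity.} For $|w|\le n-1$ we claim
\begin{equation}\label{eq:add}
\sum_b\mu(wb)=\mu(w)=\sum_a\rho_a\,\mu(aw).
\end{equation}
The first equality holds because an edge with prefix $w$ has exactly one prefix $wb$. For $|w|=n-1$ the second equality is \eqref{eq:flow} if $w$ is a vertex of $G_K$, and reads $0=0$ otherwise. For shorter $w$, sum the equality for $wu$ over all $u$ with $|wu|=n-1$, and note that $\sum_u\mu(wu)=\mu(w)$ and $\sum_u\mu(awu)=\mu(aw)$.

By \eqref{eq:add}, $\mu(w)>0$ as soon as $\mu(wb)>0$ or $\mu(aw)>0$. So $P=\{w:|w|\le n,\ \mu(w)>0\}$ is factorial. It contains $K$ because $\mu$ is positive, and its elements are prefixes of words of $K$. Hence $P=F(K)$. In particular $\mu(a)>0$ exactly for $a\in B$, and $\mu$ vanishes on words that contain a letter outside $B$. From now on all letters are taken in $B$.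

\emph{The map.} Let $(I_a)$ be consecutive intervals starting at $0$, in the order $<_D$, of lengths $\mu(a)$, and let $(J_a)$ be consecutive intervals starting at $0$, in the order $<_A$, of lengths $\rho_a\mu(a)$. By \eqref{eq:add} with $w=\varepsilon$, both families tile $[0,M)$. Let $T$ map $I_a$ onto $J_a$ affinely and increasingly. This is the only AIET with the stated orders, lengths and slopes.

\emph{The cylinders.} We prove $\lambda([u])=\mu(u)$ by induction on $|u|$. For $|u|\le1$ it holds by construction. Assume it for lengths at most $m$, where $1\le m<n$, and write a word of length $m+1$ as $awb$ with $|w|=m-1$. If $[w]=\emptyset$, then $[awb]=\emptyset$; also $\mu(w)=0$, so $\mu(awb)=0$ because $P$ is factorial. Let $[w]\ne\emptyset$. By Lemma~\ref{lem:cyl} and the induction hypothesis, the interval $[w]$ has length $\mu(w)$ and carries two tilings: by the intervals $T[aw]$, of lengths $\rho_a\mu(aw)$, in the order $<_A$, and by the intervals $[wb]$, of lengths $\mu(wb)$, in the order $<_D$. Also $T[awb]=J_a\cap[wb]=T[aw]\cap[wb]$.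

Put $p(a,b)=\rho_a\mu(awb)$. By \eqref{eq:add}, applied to $aw$, to $wb$ and to $w$,
\[
\sum_bp(a,b)=\rho_a\mu(aw),\qquad \sum_ap(a,b)=\mu(wb),\qquad \sum_{a,b}p(a,b)=\mu(w).
\]
Let $S=\{(a,b):p(a,b)>0\}=\{(a,b):awb\in F(K)\}$. If $(a,b),(a',b')\in S$ and $a<_Aa'$, then $b\le_Db'$ by OC; if $a=a'$, the pairs are compared by $b$ and $b'$. So $S$ can be listed in such a way that the first coordinate never decreases for $<_A$ and the second never decreases for $<_D$. Tile $[w]$ from left to right by intervals $R(a,b)$ of lengths $p(a,b)$, in the order of this list, and put $R(a,b)=\emptyset$ for $(a,b)\notin S$.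

Fix $a$. The intervals $R(a,b)$, $b\in B$, are consecutive, and the intervals before them are exactly the $R(a',b')$ with $a'<_Aa$. Their union therefore starts at distance $\sum_{a'<_Aa}\rho_{a'}\mu(a'w)$ from the left end of $[w]$ and has length $\rho_a\mu(aw)$. These two numbers also describe $T[aw]$, so $\bigcup_bR(a,b)=T[aw]$. Fix $b$. The intervals $R(a,b)$, $a\in B$, are consecutive and preceded exactly by the $R(a',b')$ with $b'<_Db$; their union starts at distance $\sum_{b'<_Db}\mu(wb')$ and has length $\mu(wb)$, so it equals $[wb]$. As the $R$'s are disjoint, $T[awb]=T[aw]\cap[wb]=R(a,b)$, and $\lambda([awb])=p(a,b)/\rho_a=\mu(awb)$.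

Finally, a word $e$ of length $n$ lies in $L(T)$ if and only if $\lambda([e])=\mu(e)>0$, that is, $e\in K$.
\end{proof}

\begin{remark}\label{rem:noOC}
Without OC the conclusion fails. On $K=\{11,12,21,22\}$ the constant $1$ is a positive circulation, with $\mu(1)=\mu(2)=2$. The standard exchange of two intervals of length $2$ is the identity or swaps them, and its two-letter words are $\{11,22\}$ or $\{12,21\}$.
\end{remark}

\section{Letter counts determine circulations}\label{sec:counts}

We now have to choose the gains. The following graph shows what could go wrong.

\begin{example}\label{ex:bad}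
Let $V=\{1122,1221,2211,2112\}\cup\{1121\}\cup\{1212,2121\}$. The first four edges form a cycle $\gamma$, the last two form a disjoint cycle $\delta$, and $1121$ leads from $\gamma$ to $\delta$; there are no dead ends. Following \eqref{eq:flow} around $\gamma$ gives $\mu(1122)+\mu(1121)=(\rho_1\rho_2)^2\mu(1122)$, and around $\delta$ it gives $(1-\rho_1\rho_2)\mu(1212)=\rho_1\mu(1121)$. A positive flow needs $\rho_1\rho_2>1$ and $\rho_1\rho_2<1$, so there is none for any $\rho$. The cause is that the letter counts $(2,2)$ and $(1,1)$ of the two cycles are proportional. Here $F(V)$ violates OC for all orders: with $a<_Aa'$ and $b<_Db'$, it contains both $ab'$ and $a'b$.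
\end{example}

The order condition excludes every such linear relation, and Proposition~\ref{prop:real} is the reason: a standard exchange is determined by its $|A|$ lengths, and it determines the lengths of all its cylinders.

We recall some vocabulary on a finite directed graph. A vertex $v'$ is \emph{reachable} from $v$ if $v'=v$ or some path goes from $v$ to $v'$. Mutual reachability is an equivalence relation, whose classes are the \emph{(strongly connected) components}. An edge $e$ lies on a cycle if and only if both its ends are in the same component, and then it lies on a simple cycle: follow $e$ by a shortest path from $t(e)$ to $s(e)$. The indicator $1_\gamma$ of the edge set of a simple cycle $\gamma$ is a circulation, since each vertex of $\gamma$ has one incoming and one outgoing edge of $\gamma$. Hence: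
\begin{equation}\label{eq:pos}
\begin{array}{c}\text{if every edge of $G_K$ lies on a cycle, the sum $f_0$ of the $1_\gamma$ over all}\\ \text{simple cycles $\gamma$ is a circulation with $f_0>0$ on $K$.}\end{array}
\end{equation}

\begin{lemma}\label{lem:inj}
Let $K\subseteq A^n$ be nonempty, with $F(K)$ satisfying OC and every edge of $G_K$ on a cycle. Let $Z$ be the real vector space of circulations on $K$. The linear map
\[
\Phi:Z\to\mathbb R^A,\qquad \Phi(f)_a=\sum_{e\in K,\ e_0=a}f(e),
\]
is injective. Consequently, for every linear functional $\varphi$ on $Z$ there is $\ell\in\mathbb R^A$ with $\varphi(f)=\sum_{e\in K}\ell_{e_0}f(e)$ for all $f\in Z$.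
\end{lemma}

\begin{proof}
Let $\Phi(h)=0$ and let $f_0$ be as in \eqref{eq:pos}. For small $\theta>0$ the circulation $f_1=f_0+\theta h$ is positive on $K$, and $\Phi(f_1)=\Phi(f_0)$. Apply Proposition~\ref{prop:real} with all gains equal to $1$ to $f_0$ and to $f_1$. The two maps obtained have the same alphabet, orders and slopes, and the same lengths $\lambda(I_a)=\Phi(f_0)_a=\Phi(f_1)_a$, so they are the same map. Therefore $f_0(e)=\lambda([e])=f_1(e)$ for all $e\in K$, and $h=0$. For the second claim, $\varphi\circ\Phi^{-1}$ is a linear functional on the subspace $\Phi(Z)$ of $\mathbb R^A$. Extend it to $\mathbb R^A$ and let $\ell$ be its coefficient vector; then $\varphi(f)=\sum_a\ell_a\Phi(f)_a=\sum_e\ell_{e_0}f(e)$.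
\end{proof}

For a simple cycle $\gamma$ the vector $\Phi(1_\gamma)$ is the letter count of $\gamma$. In Example~\ref{ex:bad} the circulation $1_\gamma-2\cdot1_\delta$ lies in the kernel of $\Phi$. Under OC, pairwise disjoint cycles have linearly independent letter counts, so at most $|A|$ components contain an edge, however large $n$ is.

\section{The choice of the slopes}\label{sec:gains}

A component is \emph{initial} if no edge enters it from another component, \emph{terminal} if no edge leaves it to another component, and \emph{isolated} if it is both. A path that leaves a component never returns to it, so in a finite graph every vertex is reachable from an initial component and reaches a terminal one. If there are no dead ends, every initial component contains an edge, namely any edge entering one of its vertices, and every terminal component contains an edge, namely any edge leaving one of its vertices.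

The examples suggest gains greater than $1$ on the cycles of initial components and less than $1$ on those of terminal components. On an isolated component, which could be a single cycle, we ask for gain exactly $1$. The logarithm of the gain of $\gamma$ is a linear function of $1_\gamma$, so all these requirements can be imposed at once by a single functional on circulations.

\begin{proposition}\label{prop:flow}
Let $V\subseteq A^n$ be nonempty, with $G_V$ without dead ends and $F(V)$ satisfying OC. For every $\eta>0$ there are $\rho\in(0,\infty)^A$ with all $\rho_a\in(1-\eta,1+\eta)$ and a positive $\rho$-flow on $V$.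
\end{proposition}

\begin{proof}
\emph{The gains.} Let $K\subseteq V$ be the set of edges that lie on a cycle of $G_V$. It is nonempty because initial components contain edges. All edges of a cycle of $G_V$ belong to $K$, so every edge of $G_K$ lies on a cycle of $G_K$, and $F(K)\subseteq F(V)$ satisfies OC. Each $e\in K$ has both ends in one component of $G_V$; put
\[
\sigma(e)=\begin{cases}+1&\text{if this component is initial and not isolated},\\-1&\text{if this component is terminal and not isolated},\\0&\text{otherwise,}\end{cases}
\]
and $\varphi(f)=\sum_{e\in K}\sigma(e)f(e)$ for circulations $f$ on $K$. Let $\ell\in\mathbb R^A$ be given by Lemma~\ref{lem:inj}, and let $\rho_a=\exp(\tau\ell_a)$ with $\tau>0$ so small that all $\rho_a$ lie in $(1-\eta,1+\eta)$. A simple cycle $\gamma$ lies in one component, and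
\[
\rho(\gamma)=\exp\Bigl(\tau\sum_{e\in\gamma}\ell_{e_0}\Bigr)=\exp\bigl(\tau\varphi(1_\gamma)\bigr)=\exp\Bigl(\tau\sum_{e\in\gamma}\sigma(e)\Bigr).
\]
So $\rho(\gamma)>1$ in initial non-isolated components, $\rho(\gamma)<1$ in terminal non-isolated components, and $\rho(\gamma)=1$ in isolated ones.

\emph{The flow.} Equation \eqref{eq:flow} is linear, so it suffices to construct for each $e\in V$ a $\rho$-flow $\mu_e$ on $V$ with $\mu_e(e)>0$; then $\sum_e\mu_e$ is positive.

\emph{Case 1: $e$ has an end in an isolated component.} No edge enters or leaves that component, so both ends lie in it, and $e$ lies on a simple cycle $e=e^1,e^2,\dots,e^k$ of gain $1$. Put $\mu_e(e^1)=1$, $\mu_e(e^{i+1})=\rho(e^i)\mu_e(e^i)$ for $1\le i<k$, and $\mu_e=0$ elsewhere. At the vertex $t(e^i)=s(e^{i+1})$, $i<k$, equation \eqref{eq:flow} is this recursion. At $t(e^k)=s(e^1)$ it reads $1=\rho(e^k)\mu_e(e^k)=\rho(e^1)\cdots\rho(e^k)$, which holds. At the other vertices both sides vanish.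

\emph{Case 2: no end of $e$ lies in an isolated component.} The vertex $s(e)$ is reachable from an initial component $C$. If $C$ were isolated, no path could leave it and $s(e)$ would lie in $C$; so $C$ is not isolated. The vertex $t(e)$ reaches a terminal component $D$, which is not isolated since otherwise no path could enter it and $t(e)$ would lie in $D$. Choose simple cycles $\gamma$ in $C$ and $\delta$ in $D$, of lengths $k$ and $l$. Since $C$ and $D$ are strongly connected, $s(e)$ is reachable from a vertex of $\gamma$, and $t(e)$ reaches a vertex of $\delta$. This gives a bi-infinite path $(e^i)_{i\in\mathbb Z}$ with $e^0=e$ that runs around $\gamma$ for $i<-N$ and around $\delta$ for $i>N$, for some $N$. As in Example~\ref{ex:two}, define $m_i>0$ for $i\in\mathbb Z$ by $m_0=1$ and $m_{i+1}=\rho(e^i)m_i$. For $i>N$ the edges $e^i,\dots,e^{i+l-1}$ are those of $\delta$, so $m_{i+l}=\rho(\delta)m_i$; for $i\le-N$ the edges $e^{i-k},\dots,e^{i-1}$ are those of $\gamma$, so $m_{i-k}=\rho(\gamma)^{-1}m_i$. Both ratios are less than $1$, so $\sum_im_i<\infty$. Put $\mu_e(e')=\sum_{i:\,e^i=e'}m_i$. For each vertex $v$, since $s(e^i)=t(e^{i-1})$,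
\[
\sum_{s(e')=v}\mu_e(e')=\sum_{i:\,s(e^i)=v}m_i=\sum_{i:\,t(e^{i-1})=v}\rho(e^{i-1})\,m_{i-1}=\sum_{t(e')=v}\rho(e')\,\mu_e(e').
\]
So $\mu_e$ is a $\rho$-flow, and $\mu_e(e)\ge m_0=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(1)]
Let $V=L(T)\cap A^n$. By Proposition~\ref{prop:nec}, $F(V)\subseteq L(T)$ satisfies OC. Every letter lies in $L(T)$ because $I_a\ne\emptyset$, and it extends on the right to a word of $V$. A vertex $v$ of $G_V$ lies in $L(T)$ and has length $n-1$, so its extensions $vb$ and $av$ in $L(T)$ are an outgoing and an incoming edge. Conversely, let $V$ satisfy the three conditions; it is nonempty since letters occur in it. Proposition~\ref{prop:flow} gives $\rho$ within $\eta$ of $1$ and a positive $\rho$-flow on $V$, and Proposition~\ref{prop:real} with $K=V$ gives an AIET $T$ with slopes $\rho_a$ and $L(T)\cap A^n=V$. Its alphabet is $B=A$ because every letter occurs in $V$.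
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(2)]
If the three conditions hold, apply Proposition~\ref{prop:real} with all gains equal to $1$ to the circulation $f_0$ of \eqref{eq:pos}; again $B=A$. Conversely, let $V=L(T)\cap A^n$ with $T$ standard. By part (1), $F(V)$ satisfies OC and every letter occurs in $V$. By Lemma~\ref{lem:lengths}, $\mu(e)=\lambda([e])$ is a positive circulation on $V$. Let $e\in V$ and let $Q$ be the set of vertices reachable from $t(e)$. Sum \eqref{eq:flow} over $v\in Q$. Edges with both ends in $Q$ appear once on each side and cancel, and no edge leaves $Q$. What remains is $0=\sum\mu(e')$, the sum over the edges $e'$ that enter $Q$ from outside. As $\mu>0$, there are no such edges. Since $t(e)\in Q$, we get $s(e)\in Q$, so $e$ lies on a cycle.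
\end{proof}

\section{Removing dead ends}\label{sec:ext}

To deduce Theorem~\ref{thm:main} we must enlarge $W$ to a set of words of one length whose graph has no dead ends, keeping OC. We extend one word by one letter at a time. Appending $b$ to $w$ adds all suffixes of $wb$, and each suffix is compared with the words already present, so it bounds $b$ from below and from above in the order $<_D$. The point is that bounds coming from different suffixes are compatible.

For extensions on the left we use a symmetry. By contraposition and renaming, OC is equivalent to: if $awb,a'wb'\in L$ and $b<_Db'$, then $a\le_Aa'$. Hence $L$ satisfies OC for $(<_A,<_D)$ if and only if the set of reversed words satisfies OC for the exchanged pair $(<_D,<_A)$.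

\begin{lemma}\label{lem:ext}
Let $F$ be a factorial set satisfying OC and let $w\in F$. There is a letter $b$ such that $F\cup\{\text{suffixes of }wb\}$ is factorial and satisfies OC, and there is a letter $a$ such that $F\cup\{\text{prefixes of }aw\}$ is factorial and satisfies OC.
\end{lemma}

\begin{proof}
The second statement is the first one applied to the reversed words and the exchanged orders. We prove the first. For each proper suffix $v$ of $w$, that is, each suffix with $|v|<|w|$, let $a_v$ be the letter such that $a_vv$ is a suffix of $w$, and put
\begin{align*}
\mathrm{Lo}_v&=\{b':\ a'vb'\in F\text{ for some }a'<_Aa_v\},\\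
\mathrm{Up}_v&=\{b'':\ a''vb''\in F\text{ for some }a''>_Aa_v\}.
\end{align*}
These are the lower and upper bounds that the new word $a_vvb$ imposes on $b$.

\emph{Claim: if $b'\in\mathrm{Lo}_v$ and $b''\in\mathrm{Up}_{u}$, then $b'\le_Db''$.} Take $a'vb'\in F$ with $a'<_Aa_v$ and $a''ub''\in F$ with $a''>_Aa_u$. Both $u$ and $v$ are suffixes of $w$, so we can cut the longer word down to the length of the shorter one; this is where factoriality is used.
\begin{itemize}
\item If $u=v$, then $a'<_Aa_v<_Aa''$, and OC applies to $a'vb'$ and $a''vb''$.
\item If $|v|<|u|$, then $a_vv$ is a suffix of $u$, so $a_vvb''$ is a factor of $a''ub''$ and lies in $F$. OC applies to $a'vb'$ and $a_vvb''$, since $a'<_Aa_v$.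
\item If $|v|>|u|$, then $a_uu$ is a suffix of $v$, so $a_uub'$ is a factor of $a'vb'$ and lies in $F$. OC applies to $a_uub'$ and $a''ub''$, since $a_u<_Aa''$.
\end{itemize}
In each case $b'\le_Db''$, which proves the claim.

Let $b$ be any letter that is $\ge_D$ all elements of $\bigcup_v\mathrm{Lo}_v$ and $\le_D$ all elements of $\bigcup_v\mathrm{Up}_v$. By the claim, the $<_D$-largest element of $\bigcup_v\mathrm{Lo}_v$ is such a letter; if this set is empty, the $<_D$-smallest letter is. Let $F'=F\cup\{\text{suffixes of }wb\}$. It is factorial, since a factor of $wb$ is a suffix of $wb$ or a factor of $w$. Let $avc,a'vc'\in F'$ with $a<_Aa'$. If both lie in $F$, then $c\le_Dc'$. They are not both suffixes of $wb$, having the same length and different first letters, so at most one is outside $F$. If $avc\notin F$, it is a suffix of $wb$, so $c=b$ and $a=a_v$; then $a'vc'\in F$ gives $c'\in\mathrm{Up}_v$ and $c=b\le_Dc'$. If $a'vc'\notin F$, then $c'=b$ and $a'=a_v$; then $avc\in F$ gives $c\in\mathrm{Lo}_v$ and $c\le_Db=c'$.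
\end{proof}

For instance, take the orders of Example~\ref{ex:three}, $F=F(\{133,331,313,323,232\})$ and $w=33$. Then $a_3=a_\varepsilon=3$ is $<_A$-smallest, so there are no lower bounds, while $\mathrm{Up}_3=\{2,3\}$ from $232$ and $133$, and $\mathrm{Up}_\varepsilon=\{3\}$ from $23$ and $13$. So $b$ may be $1$ or $2$, and $b=2$ adds the dashed edge of Figure~\ref{fig:graph}.

\begin{lemma}\label{lem:complete}
Let $W$ be finite with $F(W)$ satisfying OC, and let $n\ge2$ be at least the length of every word of $W$. There is $V\subseteq A^n$ such that $F(V)$ satisfies OC, every letter occurs in $V$, $G_V$ has no dead ends, and every word of $W$ is a prefix of an element of $V$.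
\end{lemma}

\begin{proof}
The set $F=F(W)\cup A\cup\{\varepsilon\}$ is factorial, and it satisfies OC because OC involves only words of length at least $2$. As long as $F$ contains a word $w$ with $|w|<n$ that has no right extension $wb\in F$, or no left extension $aw\in F$, enlarge $F$ by Lemma~\ref{lem:ext}. Each step adds a word and keeps all lengths at most $n$, so the process stops. The final set $F$ is factorial, satisfies OC, contains $W$ and $A$, and each of its words of length less than $n$ extends inside $F$ on each side. Let $V=F\cap A^n$. Then $F(V)\subseteq F$ satisfies OC. Extending repeatedly on the right shows that every word of $F$, in particular every letter and every word of $W$, is a prefix of an element of $V$. A vertex of $G_V$ is a word of $F$ of length $n-1$, and its two extensions are an outgoing and an incoming edge.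
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $W\subseteq L(T)$, then $F(W)\subseteq L(T)$ satisfies OC by Proposition~\ref{prop:nec}. Conversely, let $F(W)$ satisfy OC and let $\eta>0$. Since $W$ is finite, there is an $n$ as in Lemma~\ref{lem:complete}; let $V$ be the set it provides. By Theorem~\ref{thm:strong}(1), $V=L(T)\cap A^n$ for an AIET $T$ with orders $(<_A,<_D)$ and slopes in $(1-\eta,1+\eta)$. Every $w\in W$ is a prefix of a word of $V$ and $L(T)$ is factorial, so $W\subseteq L(T)$.
\end{proof}

\section{Standard exchanges and infinite sets}\label{sec:std}

By Theorem~\ref{thm:strong}(2), slopes different from $1$ are needed only for edges that join different components. For two letters with different orders there are no such edges. The reason is that a standard exchange of two intervals of integer lengths is a rotation, all of whose orbits have the same words.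

\begin{lemma}\label{lem:rot}
Let $A=\{1,2\}$ with $1<_D2$ and $2<_A1$. If $V\subseteq A^n$ is nonempty, $G_V$ has no dead ends and $F(V)$ satisfies OC, then $G_V$ is strongly connected.
\end{lemma}

\begin{proof}
We first show that at most one component contains an edge. Suppose two do, and let $\gamma,\gamma'$ be simple cycles in them; they have no common vertex. Let $K$ be the set of edges of $\gamma$ and $\gamma'$. The constant $1$ is a positive circulation on $K$. Both letters occur in $K$, since $K$ has at least two words and there is only one word of length $n$ on one letter. Proposition~\ref{prop:real} gives a standard exchange $T$ of $[0,M)$ with $L(T)\cap A^n=K$, where $I_1=[0,m_1)$, $I_2=[m_1,M)$, the numbers $m_1,m_2\ge1$ are integers and $M=m_1+m_2$. Since $J_2=[0,m_2)$ and $J_1=[m_2,M)$, we have $Tx=x+m_2$ on $I_1$ and $Tx=x-m_1$ on $I_2$, that is, $Tx=x+m_2\bmod M$.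

Let $d=\gcd(m_1,m_2)=\gcd(m_2,M)$ and $E_j=[jd,(j+1)d)$ for $0\le j<M/d$. Each $E_j$ lies in $I_1$ or in $I_2$ because $d$ divides $m_1$, and $TE_j=E_{j'}$ with $j'\equiv j+m_2/d \pmod{M/d}$. Since $m_2/d$ and $M/d$ are coprime, $T$ permutes the $E_j$ in a single cycle. For a point $x$ let $c(x)\in K$ be the word of length $n$ with $x\in[c(x)]$. It depends only on the $E_j$ that contains $x$, and every forward orbit visits every $E_j$. So $c(x),c(Tx),c(T^2x),\dots$ exhausts $K$ for every $x$. On the other hand $t(c(x))=s(c(Tx))$, so this sequence is a path in $G_K$, which consists of two disjoint cycles. If $c(x)$ is an edge of $\gamma$, the path never uses an edge of $\gamma'$, a contradiction.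

Initial and terminal components exist and contain edges, so they all coincide with one component $C$. Every vertex is reachable from $C$ and reaches $C$, hence lies in $C$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(3)]
A set produced by a standard exchange satisfies OC by Proposition~\ref{prop:nec}, so the question is whether every finite $W$ with $F(W)$ satisfying OC is produced by a standard exchange.

If $|A|=1$, the identity produces every word.

If $|A|=2$ and the orders differ, name the letters so that $1<_D2$ and $2<_A1$. Let $V$ be given by Lemma~\ref{lem:complete}. By Lemma~\ref{lem:rot} every edge of $G_V$ lies on a cycle, so by part (2) $V=L(T)\cap A^n$ for a standard exchange $T$, and $W\subseteq L(T)$ because the words of $W$ are prefixes of words of $V$.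

If $|A|=2$ and the orders are equal, Example~\ref{ex:12} is a counterexample.

If $|A|\ge3$, choose letters $p<_Au<_Aq$ and let $W=\{pu,qu\}$. The words of length at least $2$ in $F(W)$ are $pu$ and $qu$; both end in $u$, so OC holds for any $<_D$. Let $T$ be an AIET that produces $W$. Then $I_u$ contains a point $y\in J_p$ and a point $z\in J_q$. Write $J_u=[c,c')$. Since $J_u$ lies between $J_p$ and $J_q$, we have $y<c$ and $c'\le z$, hence $\lambda(I_u)\ge z-y>c'-c=\lambda(J_u)$. The slope on $I_u$ is less than $1$, and $T$ is not standard.
\end{proof}

Finiteness of $W$ entered the proof of Theorem~\ref{thm:main} only through the choice of $n$. Without it, $W$ can demand arbitrarily long stays in an interval through which every single map moves at a definite speed.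

\begin{proof}[Proof of Theorem~\ref{thm:strong}(4)]
Let $W=\{1^k21^k:k\ge1\}$. A violation of OC consists of words $awb,a'wb'$ with $a<_Aa'$ and $b>_Db'$, which forces $awb=2w2$. The words of $F(W)$ contain the letter $2$ at most once, so OC holds. Let $T$ be an AIET of $[0,1)$ with the given orders. Then $I_1=[0,c)$ and $J_1=[r,1)$ with $0<c<1$ and $r=\lambda(J_2)>0$. The function $x\mapsto Tx-x$ is affine on $I_1$, equals $r$ at $0$ and tends to $1-c$ at $c$, so it is at least $\kappa=\min(r,1-c)>0$ on $I_1$. If $x\in[1^k]$, then $(k-1)\kappa\le T^{k-1}x-x<1$. Hence $1^k\notin L(T)$ for $k\ge1+1/\kappa$, and $W\not\subseteq L(T)$ because $L(T)$ is factorial.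
\end{proof}

Every finite subset of this $W$ is produced by an AIET with the given orders, by Theorem~\ref{thm:main}, and even by a standard exchange, by part (3).

\begin{thebibliography}{9}

\bibitem{FZ}
S\'ebastien Ferenczi and Luca Q. Zamboni,
\emph{Clustering, order conditions, and languages of interval exchanges},
arXiv:2507.17370 (2025).

\end{thebibliography}
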